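# Small projective indecomposable modules of classical groups in defining characteristic

## 1. The multiple $n-1$, tried on $SL_2(2)$, $SL_2(4)$ and $SL_3(2)$

Let $p$ be a prime, $F$ an algebraically closed field of characteristic $p$, and $G$ a finite quasi-simple Chevalley group (twisted or not) in characteristic $p$. Write $U$ for a Sylow $p$-subgroup, so $|U|=|G|_p$. The indecomposable direct summands of the left module $FG$ are the *principal indecomposable modules*, or PIM's. A PIM $\Phi$ has an irreducible socle $V$, which determines it. Since group algebras are symmetric, the head of $\Phi$ is also $V$, so $\Phi$ is both the projective cover and the injective hull of $V$.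

How small can a PIM be? The restriction $\Phi|_U$ is projective over the local algebra $FU$, hence free, so
$$c_\Phi=\dim\Phi/|G|_p$$
is a positive integer. The value $1$ occurs: the Steinberg module $St$ is irreducible of dimension $|G|_p$ and is itself a PIM. We call it the Steinberg PIM and ask for the smallest value of $c_\Phi$ among the others, in terms of the *rank* $n$ of $G$, meaning the rank of its Weyl group $W$ as a Coxeter group (so $SL(n+1,q)$ has rank $n$). A *classical group* is a quasi-simple quotient of $SL(n+1,q)$, $SU(m,q)$, $Sp(2n,q)$, or of a spin or orthogonal group $\Omega^{(\pm)}(m,q)$.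

The guess to test is linear growth with the constant $n-1$.

**Conjecture** (A. E. Zalesski, "Low dimensional projective indecomposable modules for Chevalley groups in defining characteristic", arXiv:1202.1308). *For classical groups $G$ of rank $n$, every PIM other than the Steinberg one has dimension at least $(n-1)|G|_p$.*

For $n\le 2$ this says no more than $c_\Phi\ge1$. The paper confirms it for $SL(n+1,q)$ with $n>3$ and leaves the general case open.

To test the guess we need a way to compute $c_\Phi$. Let $X$ be any finite group with Sylow $p$-subgroup $U$, and $\Phi$ the PIM with socle, hence head, $V$. As $\Phi|_U$ is free of rank $\dim\Phi/|U|$ and $\dim\mathrm{Hom}_U(FU,F)=1$,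
$$\dim\Phi/|U|=\dim\mathrm{Hom}_U(\Phi,F)=\dim\mathrm{Hom}_X(\Phi,F[X/U])=[F[X/U]:V]. \tag{1}$$
The second equality is Frobenius reciprocity. The third holds because $\Phi$ is the projective cover of $V$ and $F$ is algebraically closed. So **$c_\Phi$ is the multiplicity of $V$ as a composition factor of $F[X/U]$**. Counting dimensions, with $c_V$ for the number attached to $V$,
$$\sum_V c_V\dim V=|X:U|. \tag{2}$$
We write $c_1(X)$ for the value at $V=1_X$, and $\Phi_1(X)$ for the corresponding PIM.

**$SL_2(2)$, $n=1$.** Here $|U|=2$, and $F[G/U]$ is the permutation module on the three points of the projective line. Its composition factors are $1$ and the natural module $E=St$ of dimension $2$. So $c=1,1$.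

**$SL_2(4)$, $n=1$.** Here $|U|=4$, and $F[G/U]$ is the sum of the modules $\mathrm{Ind}_B^G\beta$ over the three characters $\beta$ of the torus $T\cong\mathbb F_4^*$. Use Brauer characters on elements of order $1,3,5$. Let $E$ be the natural module and $E^{(2)}$ its Frobenius twist, with values $(2,-1,\zeta+\zeta^{-1})$ and $(2,-1,\zeta^2+\zeta^{-2})$, where $\zeta^5=1\neq\zeta$. The Steinberg module has values $(4,1,-1)$. An element of order $3$ fixes two points of the projective line, an element of order $5$ none, so
$$\mathrm{Ind}_B^G1=(5,2,0)=1+St,\qquad \mathrm{Ind}_B^G\beta=(5,-1,0)=1+E+E^{(2)}\quad(\beta\ne1).$$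
Hence $c=3,2,2,1$ for $1,E,E^{(2)},St$. Check with (2): $3+4+4+4=15$. Two of the three trivial composition factors come from *nontrivial* torus characters.

**$SL_3(2)$, $n=2$.** Now $|U|=8$, $T=1$, and $F[G/U]$ is the permutation module on the $21$ flags of the Fano plane. On elements of order $1,3,7$ and inverses of order $7$ the number of fixed flags is $21,0,0,0$ (an element of order 3 fixes one point and one line, not incident). Put $b_7=\zeta+\zeta^2+\zeta^4$ with $\zeta$ a primitive 7th root of unity, so $b_7+\bar b_7=-1$. Then $E=(3,0,b_7,\bar b_7)$ and $E^*=(3,0,\bar b_7,b_7)$. The alternating sum (flags) $-$ (points) $-$ (lines) $+1$ gives $St=(8,-1,1,1)$. One checks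
$$(21,0,0,0)=1+2E+2E^*+St ,$$
so $c=1,2,2,1$ for $1,E,E^*,St$.

The guess $n-1$ survives, and for $SL_3(2)$ it is attained by $\Phi_1$. A bound of $n$ is false for $n=2$. What happens from rank $3$ on is the following.

**Theorem 1.** *Let $G$ be a classical group of rank $n\ge3$ and $\Phi$ a PIM of $G$ other than the Steinberg PIM. Then $c_\Phi\ge n$. In particular $\dim\Phi\ge(n-1)|G|_p$, so the conjecture holds.*

**Theorem 2.** *(a) For every $n\ge3$ the bound $n$ is attained: $SL(n+1,2)$ has a non-Steinberg PIM with $c_\Phi=n$.*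
*(b) If $n\ge8$ and $W$ is of type $B_n$ or $D_n$ (all classical groups other than quotients of $SL(n+1,q)$), then every non-Steinberg PIM has $c_\Phi\ge2n-1$. This is attained by $Sp(2n,2)$ and $\Omega^+(2n,2)$.*

By (1), the theorems are about composition multiplicities in $F[G/U]$. We bound most of them by counting descents in $W$. The trivial module will resist and needs a separate treatment.

## 2. Simply connected groups, root subgroups and tori

**Passing to the simply connected group.** Let $G$ be classical of rank $n\ge3$. Then $G=\hat G/Z$, where $\hat G=\mathbf G^{\mathrm{Frob}}$ with $\mathbf G$ simply connected and $Z$ central of order prime to $p$. The idempotent $|Z|^{-1}\sum_{z\in Z}z$ of $F\hat G$ is central and cuts out $FG$. So the PIM's of $G$ are exactly the PIM's of $\hat G$ on which $Z$ acts trivially. Moreover $|G|_p=|\hat G|_p$, and the Steinberg PIM's correspond. It therefore suffices to prove lower bounds for $G=\hat G$ in the list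
$$SL(n+1,q),\ SU(2n,q),\ SU(2n+1,q),\ Sp(2n,q),\ Spin(2n+1,q),\ Spin^+(2n,q)\ (n\ge4),\ Spin^-(2n+2,q).$$
(Note $Spin^+(6,q)\cong SL(4,q)$.) Here $W$ is irreducible of rank $n$: of type $A_n$ for $SL(n+1,q)$, $D_n$ for $Spin^+(2n,q)$, and $B_n$ otherwise. Groups of the same kind of small rank, such as $SL_2(q)$ or $Sp_4(2)$, will appear inside $G$. Sections 2–5 apply to every group of this kind with irreducible $W$ of rank $n\ge1$.

**Notation and standard facts.** $G$ has a split $BN$-pair of characteristic $p$: $B=UT$ with $T$ abelian of order prime to $p$, $N$, $W=N/T$, simple reflections $S$ with $|S|=n$. For $s\in S$ there are root subgroups $U_s\le U$ and $U_{-s}$. Put $G_s=\langle U_s,U_{-s}\rangle$, $T_s=T\cap G_s$, $q_s=|U_s|$, and fix $n_s\in N\cap G_s$ representing $s$. Then $n_s^2\in T_s$ and $U_{-s}=n_sU_sn_s^{-1}$. We use the following.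

1. $G$ is the disjoint union of the double cosets $U\nu U$, $\nu\in N$.
2. $U=U_sU^s$ and $U_s\cap U^s=1$, where $U^s=U\cap n_sUn_s^{-1}$ is normal in $U$ and normalized by $n_s$.
3. If $\nu\in N$ maps to $w\in W$ and $l(sw)>l(w)$, then $U_s\le\nu U\nu^{-1}$ and $|Un_s\nu U/U|=q_s\,|U\nu U/U|$. (The size $|U\nu U/U|=|U:U\cap \nu U\nu^{-1}|$ is the product of the orders of the root subgroups made negative by $w^{-1}$. Passing from $w$ to $sw$ conjugates these by $n_s$ and adds $U_s$.)
4. (Bruhat decomposition in $G_s$.) Each element of $U_{-s}\setminus1$ can be written uniquely as $x\,h\,n_s\,y$ with $x,y\in U_s$, $h\in T_s$. The expression is still unique if $h$ is allowed to range over $T$.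

*Examples.* In $SL_3(q)$ with $s=s_1$: $U_s=\{1+aE_{12}\}$, $U^s=\{1+bE_{13}+cE_{23}\}$, $G_s\cong SL_2(q)$ in the upper left corner, $T_s=\{\mathrm{diag}(t,t^{-1},1)\}$. In the twisted group $SU(3,q)$ there is one $s$, coming from an orbit of two simple roots. Here $U_s=U$ has order $q^3$, $G_s=G$, and $T_s=T\cong\mathbb F_{q^2}^*$.

**The torus is generated by the $T_s$:**
$$T=\langle T_s:s\in S\rangle. \tag{3}$$
As $\mathbf G$ is simply connected, its maximal torus is the direct product of the images of the simple coroots, and $\mathrm{Frob}$ permutes these factors. So $T$ is the direct product, over the $\mathrm{Frob}$-orbits of simple roots, of the fixed-point groups of the corresponding partial products. An orbit is an element $s\in S$. The partial product of $s$ lies in the simply connected group generated by the root subgroups for $\pm$ the simple roots in the orbit. By Steinberg's theorem the fixed points of that group are generated by $U_s$ and $U_{-s}$, so they equal $G_s$. Hence the factor of $T$ belonging to $s$ lies in $T\cap G_s=T_s$.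

**Descents.** For $w\in W$ put $D_L(w)=\{s\in S:l(sw)<l(w)\}$. For $J\subseteq K\subseteq S$ let
$$d_K(J)=\#\{u\in W_K:D_L(u)=J\},\qquad d=d_S .$$
*Example.* In $W=S_3=\langle s,t\rangle$ the elements $1;\,s,st;\,t,ts;\,sts$ have descent sets $\emptyset;\,\{s\};\,\{t\};\,\{s,t\}$. So $d(\emptyset),d(\{s\}),d(\{t\}),d(S)$ are $1,2,2,1$, which are the numbers found for $SL_3(2)$.

## 3. The operators $A_s$ and the type of an irreducible module

Let $M$ be an $FG$-module and $m\in M^U$. Put
$$A_sm=\sum_{u\in U_s}u\,n_s\,m .$$
Since $n_sm$ is fixed by $n_sUn_s^{-1}\supseteq U^s$ and $U_s$ represents $U/U^s$, this is the sum of the $U/U^s$-translates of $n_sm$, so $A_sm\in M^U$. Also $T$ normalizes $U$ and acts on $M^U$. Thus $M^U$ is, functorially in $M$, a module for the free product $\mathcal A$ of $FT$ and the free algebra on the symbols $A_s$ ($s\in S$).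

**Fact 3** (Richen, Trans. AMS 140 (1969); Curtis, LNM 131 (1970)). *If $V$ is an irreducible $FG$-module, then $\dim V^U=1$. On $V^U$, $T$ acts by a character $\beta$ and $A_s$ by a scalar $\mu_s\in\{0,-1\}$, with $\mu_s=0$ if $\beta|_{T_s}\ne1$. The data $(\beta,(\mu_s))$ determine $V$.*

We quote this. It holds for finite groups with a split $BN$-pair of characteristic $p$, in particular for the Levi subgroups used later.

**Definition.** Put $S_\beta=\{s\in S:\beta|_{T_s}=1\}$ and $J=\{s:\mu_s=-1\}\subseteq S_\beta$. We say that $V$ has *type* $(\beta,J)$.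

*Example: the trivial module.* Here $A_s$ acts by $q_s=0$, so the type is $(1,\emptyset)$.

*Example: $SL_2(p)$.* Let $L(a)$, $0\le a\le p-1$, be the homogeneous polynomials of degree $a$ in $x,y$, with $U$ acting by $x\mapsto x$, $y\mapsto y+cx$ and $n_s$ by $x\mapsto y$, $y\mapsto-x$. Then $L(a)^U=Fx^a$, $T$ acts by $t\mapsto t^a$, and
$$A_sx^a=\sum_{c\in\mathbb F_p}(y+cx)^a=\sum_i\binom ai y^{a-i}x^i\sum_{c}c^i .$$
For $0\le i\le p-1$ the sum $\sum_cc^i$ is $0$ unless $i=p-1$, when it is $-1$. So $\mu_s=-1$ exactly for $a=p-1$, the Steinberg module. The types are $(1,\emptyset)$ for $a=0$, $(1,S)$ for $a=p-1$, and $(t^a,\emptyset)$ with $S_\beta=\emptyset$ for $0<a<p-1$.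

## 4. A filtration of $F[G/U]^U$ indexed by $W$

**Proposition 4.** *If $\Phi$ has socle of type $(\beta,J)$, then*
$$c_\Phi\ \ge\ \#\{w\in W:D_L(w)\cap S_\beta=J\}=|W:W_{S_\beta}|\cdot d_{S_\beta}(J).$$

*Proof.*

**Step 1: replace $G$-composition factors by $\mathcal A$-composition factors.** The functor $M\mapsto M^U$ is left exact: from $0\to M'\to M\to V_i\to0$ with $V_i$ irreducible we get $0\to M'^U\to M^U\to V_i^U$, and $V_i^U$ is one-dimensional. By induction on the length of $M$, the $\mathcal A$-composition factors of $M^U$ form a sub-multiset of the modules $V_i^U$, with $V_i$ running over the composition factors of $M$. By Fact 3, $V_i^U\cong V^U$ only if $V_i\cong V$. Hence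
$$[M:V]\ge[M^U:V^U]_{\mathcal A}. \tag{4}$$
By (1) it remains to find the $\mathcal A$-composition factors of $M^U$ for $M=F[G/U]$.

**Step 2: a quadratic relation for $A_s$.** For $t\in T$ write $s(t)=n_stn_s^{-1}$. For $1\ne v\in U_s$ write, by item 4 of Section 2, $n_svn_s^{-1}=x\,h(v)\,n_s\,y$, and put
$$z_s=\sum_{1\ne v\in U_s}h(v)n_s^2\in FT_s ,$$
a sum of $q_s-1$ elements of $T_s$. We claim that on $M^U$, for every $M$,
$$A_s^2=z_sA_s. \tag{5}$$
Indeed, for $m\in M^U$,
$$A_s^2m=\sum_{v\in U_s}\sum_{u\in U_s}u\,n_s\,v\,n_s\,m=\sum_v\sum_uu\,(n_svn_s^{-1})\,n_s^2m,\qquad n_s^2m\in M^U .$$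
The term $v=1$ is $\sum_uu\,n_s^2m=q_sn_s^2m=0$. For $v\ne1$ we have $y\,n_s^2m=n_s^2m$, so the term is $\sum_uu\,x\,h(v)\,n_s\,n_s^2m$. Substitute $u\mapsto ux^{-1}$, move $h(v)$ to the left through $U_s$ (which it normalizes), and do the same with $n_s^2\in T$. The result is $h(v)n_s^2A_sm$. Summing over $v$ gives (5).

**Step 3: the values of characters on $z_s$.** Let $\gamma\in\mathrm{Hom}(T,F^*)$, extended linearly to $FT$. If $\gamma|_{T_s}=1$, then $\gamma(z_s)=q_s-1=-1$ in $F$. We also need
$$\gamma(z_s)\ne0\ \Longrightarrow\ \gamma\circ s=\gamma. \tag{6}$$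
For $t\in T$,
$$n_s(tvt^{-1})n_s^{-1}=s(t)\,x\,h(v)\,n_s\,y\,s(t)^{-1}=x'\,s(t)h(v)\bigl(n_ss(t)^{-1}n_s^{-1}\bigr)n_s\,y'$$
with $x'=s(t)xs(t)^{-1}$ and $y'=s(t)ys(t)^{-1}$ in $U_s$. Also $n_ss(t)^{-1}n_s^{-1}=n_s^2t^{-1}n_s^{-2}=t^{-1}$, as $T$ is abelian. By uniqueness $h(tvt^{-1})=s(t)t^{-1}h(v)$. Since $v\mapsto tvt^{-1}$ permutes $U_s\setminus1$, we get $s(t)t^{-1}z_s=z_s$. Apply $\gamma$: if $\gamma(z_s)\neq0$, then $\gamma(s(t))=\gamma(t)$.

**Step 4: the action of $A_s$ on a basis.** Let $M=F[G/U]$. By item 1, $M^U$ has the basis $f_\nu$ ($\nu\in N$), where $f_\nu$ is the sum of the cosets in $U\nu U/U$, and $tf_\nu=f_{t\nu}$. Let $w$ be the image of $\nu$. We claim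
$$A_sf_\nu=\begin{cases}f_{n_s\nu}&\text{if }l(sw)>l(w),\\ z_sf_\nu&\text{if }l(sw)<l(w).\end{cases} \tag{7}$$
*First case.* As $U_s\le\nu U\nu^{-1}$, the group $U_s$ stabilizes the coset $\nu U$. Since $U=U^sU_s$, we have $f_\nu=\sum u'\nu U$ with all $u'\in U^s$. So the terms of $A_sf_\nu$ are $u\,(n_su'n_s^{-1})\,n_s\nu U$ with $n_su'n_s^{-1}\in U^s$. All lie in the single $U$-orbit $Un_s\nu U/U$. Now compute in $\mathbb Z[G/U]$. The same formula gives a $U$-fixed element supported on one orbit, hence an integer multiple of the orbit sum. Its coefficient sum is $q_s|U\nu U/U|=|Un_s\nu U/U|$ by item 3, so the multiple is $1$.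

*Second case.* The element $n_s^{-1}\nu$ has image $sw$ and $l(s\cdot sw)>l(sw)$. So $f_\nu=A_sf_{n_s^{-1}\nu}$ by the first case, and $A_sf_\nu=z_sf_\nu$ by (5).

**Step 5: a filtration with one-dimensional pieces.** Let $e_\gamma\in FT$ be the idempotent of $\gamma$ and put $s\gamma=\gamma\circ s^{-1}$. As $n_s^2\in T$ and $T$ is abelian, $s^2$ is trivial on $T$, so $s\gamma=\gamma\circ s$. Directly from the definition $A_st=s(t)A_s$ on $M^U$, hence $A_se_\gamma=e_{s\gamma}A_s$.

Let $M_k$ be the span of the $f_\nu$ with $l(w)\ge k$. By (7) it is $\mathcal A$-stable. Fix a representative $\nu_w\in N$ of each $w$. The quotient $M_k/M_{k+1}$ is the direct sum of the lines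
$$\ell(\gamma,w)=F\,e_\gamma f_{\nu_w},\qquad l(w)=k,\ \gamma\in\mathrm{Hom}(T,F^*).$$
*Each line is $\mathcal A$-stable in the quotient.* $T$ acts by $\gamma$. If $s\notin D_L(w)$, then $A_se_\gamma f_{\nu_w}=e_{s\gamma}f_{n_s\nu_w}\in M_{k+1}$, so $A_s$ acts by $0$. If $s\in D_L(w)$, then
$$A_se_\gamma f_{\nu_w}=e_{s\gamma}z_sf_{\nu_w}=(s\gamma)(z_s)\,e_{s\gamma}f_{\nu_w}.$$
When $s\gamma=\gamma$ this is $\gamma(z_s)e_\gamma f_{\nu_w}$. When $s\gamma\ne\gamma$, the character $s\gamma$ is not $s$-invariant, so $(s\gamma)(z_s)=0$ by (6), and $A_s$ acts by $0$.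

**Step 6: identify the lines.** The lines $\ell(\gamma,w)$ are therefore the $\mathcal A$-composition factors of $M^U$. By Step 1 each is isomorphic to $V'^U$ for some irreducible $V'$, with $T$-character $\gamma$. So by Fact 3, $A_s$ acts on $\ell(\gamma,w)$ by $0$ whenever $\gamma|_{T_s}\ne1$. If $\gamma|_{T_s}=1$, then $s\gamma=\gamma$, because $t^{-1}s(t)=(t^{-1}n_st)n_s^{-1}\in T\cap G_s=T_s$. In that case $A_s$ acts by $0$ if $s\notin D_L(w)$ and by $\gamma(z_s)=-1$ if $s\in D_L(w)$. Consequently
$$\ell(\gamma,w)\cong V^U\iff\gamma=\beta\ \text{ and }\ D_L(w)\cap S_\beta=J .$$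
With (4) and (1) this is the asserted inequality.

**Step 7: evaluate the count.** Write $w=uv$ with $u\in W_{S_\beta}$ and $v$ of minimal length in $W_{S_\beta}w$. For $s\in S_\beta$ we have $l(sw)=l(su)+l(v)$, so $D_L(w)\cap S_\beta=D_L(u)$. There are $|W:W_{S_\beta}|$ choices of $v$ and $d_{S_\beta}(J)$ choices of $u$. $\square$

*Check on $SL_2(p)$.* Proposition 4 gives $c\ge1$ for $L(0)$ and $L(p-1)$, and $c\ge2$ for $0<a<p-1$. Inserted in (2) these bounds give
$$1+p+\sum_{a=1}^{p-2}2(a+1)=1+p+(p^2-p-2)=p^2-1=|G:U| ,$$
so all are equalities. In particular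
$$c_1(SL_2(p))=1. \tag{8}$$

## 5. Descent classes in finite reflection groups

The count in Proposition 4 has two factors, and we need a lower bound for each. Let $W$ be irreducible of rank $n$, with reflection representation $R$, $\dim R=n$.

**Lemma 5.** *(a) If $K\subsetneq S$, then $|W:W_K|\ge n+1$, and $|W:W_K|\ge2n$ for $W$ of type $B_n$ $(n\ge2)$ or $D_n$ $(n\ge4)$.*
*(b) If $J\ne\emptyset,S$, then $d(J)\ge\binom n{|J|}\ge n$. If $W$ is of type $B_n$ or $D_n$ and $n\ge5$, then $d(J)\ge2n-1$.*

*Proof.*

**Part (a): orbits of fundamental weights.** Let $s\in S\setminus K$ and let $\omega_s$ be the fundamental weight, whose stabilizer is $W_{S\setminus s}\supseteq W_K$. Then $|W:W_K|\ge|W\omega_s|$. The orbit spans $R$, since its span is a nonzero $W$-stable subspace of an irreducible module. Its sum is $W$-invariant, hence $0$. If it had only $n$ elements they would form a basis, whose sum is not $0$. So $|W\omega_s|\ge n+1$.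

The indices of the maximal parabolic subgroups are $2^k\binom nk$ ($1\le k\le n$) for $B_n$, and $2^k\binom nk$ ($1\le k\le n-2$) and $2^{n-1}$ for $D_n$. For $1\le k\le n-1$ we have $2^k\binom nk\ge2n$. Moreover $2^n\ge2n$, and $2^{n-1}\ge2n$ for $n\ge4$.

**Part (b), first bound: find an exterior power inside a character of degree $d(J)$.** Let $k=|J|$. By Solomon (J. Algebra 9 (1968) 220–239),
$$\psi=\sum_{K\supseteq S\setminus J}(-1)^{|K|-|S\setminus J|}\,\mathrm{Ind}_{W_K}^W1$$
is a genuine character of $W$. Minimal coset representatives give $|W:W_K|=\#\{w:D_L(w)\subseteq S\setminus K\}$. As $K$ runs over the sets containing $S\setminus J$, $S\setminus K$ runs over the subsets of $J$, so inclusion–exclusion gives $\psi(1)=d(J)$.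

For $K\subseteq S$ write $R=R^{W_K}\oplus R_K$, where $R_K$ is spanned by the roots of $W_K$ and $\dim R^{W_K}=n-|K|$. We claim $(\Lambda^iR_K)^{W_K}=0$ for $i\ge1$. Let $\omega$ be invariant and $\alpha$ a root of $W_K$. Write $\omega=\alpha\wedge\omega_1+\omega_2$ with $\omega_1,\omega_2\in\Lambda(\alpha^\perp)$. The reflection $s_\alpha$ sends this to $-\alpha\wedge\omega_1+\omega_2$, so $\omega_1=0$, and the contraction of $\omega$ with $\alpha$ vanishes. As the roots of $W_K$ span $R_K$, the contraction of $\omega$ with every vector of $R_K$ vanishes, and $\omega=0$ since its degree is positive.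

From $\Lambda^kR=\bigoplus_i\Lambda^{k-i}(R^{W_K})\otimes\Lambda^iR_K$ we get $\dim(\Lambda^kR)^{W_K}=\binom{n-|K|}k$. By Frobenius reciprocity
$$(\psi,\Lambda^kR)=\sum_{K\supseteq S\setminus J}(-1)^{|K|-|S\setminus J|}\binom{n-|K|}k=1 ,$$
because $n-|K|\le k$ with equality only for $K=S\setminus J$. Since $\Lambda^kR$ is irreducible (Steinberg; Bourbaki, Lie V §2 Ex. 3), it is a constituent of $\psi$. So $d(J)=\psi(1)\ge\binom nk\ge n$, as $1\le k\le n-1$.

**Part (b), types $B_n$ and $D_n$.** The elements with $D_L(w)\subseteq\{s\}$ number $|W:W_{S\setminus s}|$, and one of them is $1$. So $d(\{s\})=|W:W_{S\setminus s}|-1\ge2n-1$ by (a). The bijection $w\mapsto ww_0$, with $w_0$ the longest element, replaces $D_L(w)$ by its complement. So $d(S\setminus J)=d(J)$, which settles $|J|=n-1$. For $2\le|J|\le n-2$, $d(J)\ge\binom n2\ge2n-1$, since $n^2-5n+2\ge0$ for $n\ge5$. $\square$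

**Corollary 6.** *The Steinberg module has type $(1,S)$. If the socle $V$ of $\Phi$ is neither trivial nor the Steinberg module, then $c_\Phi\ge n$. If moreover $W$ has type $B_n$ or $D_n$ and $n\ge5$, then $c_\Phi\ge2n-1$.*

*Proof.* Let $V$ be any irreducible module, of type $(\beta,J)$. First, $d_{S_\beta}(J)\ge1$, because the longest element of $W_J$ has left descent set $J$. So if $S_\beta\ne S$, then $c_\Phi\ge|W:W_{S_\beta}|$, which is at least $n+1$, and at least $2n$ in types $B_n$ ($n\ge2$), $D_n$. If $S_\beta=S$, then $\beta=1$ by (3), and $c_\Phi\ge d(J)$, so Lemma 5(b) applies whenever $J\ne\emptyset,S$ (which forces $n\ge2$).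

Now $St$ has $c=1$, so by the above its type is $(1,\emptyset)$ or $(1,S)$. The first is the type of the trivial module, and $\dim St=|G|_p>1$, so it is $(1,S)$. If $V$ is neither trivial nor $St$, its type is neither $(1,\emptyset)$ nor $(1,S)$, and the bounds above hold. $\square$

## 6. The trivial module: one descent class, many Levi subgroups

For $V=1$ the type is $(1,\emptyset)$ and Proposition 4 gives $c_1\ge d(\emptyset)=1$. No sharper estimate for $W$ can help, because only $w=1$ has no descents. In some groups $1$ is the true value: $c_1(SL_2(p))=1$ by (8), and $c_1(SL_3(2))=1$ by Section 1.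

A natural next attempt is to build up $\Phi_1(G)$ from subgroups. Levi subgroups serve, and their contributions multiply.

**Lemma 7.** *Let $K\subseteq S$ have connected components $K_1,\dots,K_r$ and put $X_i=\langle U_{\pm s}:s\in K_i\rangle$. Then $c_1(G)\ge\prod_ic_1(X_i)$.*

*Proof.*

**Step 1: pass to the Levi subgroup.** Let $P_K=U_KL_K$ be the standard parabolic subgroup with unipotent radical $U_K$. $\Phi_1(G)|_{P_K}$ is projective, that is, a summand of a free $FP_K$-module. The $U_K$-fixed points of $FP_K$ form a copy of $F[P_K/U_K]$, so $\Phi_1(G)^{U_K}$ is a projective $FL_K$-module. Its dimension is $\dim\Phi_1(G)/|U_K|$, because $\Phi_1(G)|_{U_K}$ is free. It contains the socle of $\Phi_1(G)$, a trivial submodule. Projective modules are injective, so it contains the injective hull $\Phi_1(L_K)$ of the trivial module.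

**Step 2: split the Levi subgroup.** The derived group of a Levi subgroup of $\mathbf G$ is simply connected. So $L'=X_1\times\dots\times X_r$ is a direct product. It is normal in $L_K=L'T$ of index prime to $p$. The restriction $\Phi_1(L_K)|_{L'}$ is projective with a trivial submodule, so it contains $\Phi_1(L')=\bigotimes_i\Phi_1(X_i)$. Dividing dimensions by $|L'|_p=|L_K|_p=|U|/|U_K|$ gives the claim. $\square$

The $X_i$ are again simply connected groups of the kind considered here, so the lemma applies to them in turn. We also record from the proof, for one component with $X_1=Y$: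
$$\Phi_1(G)^{U_K}\ \text{contains}\ \Phi_1(Y)\ \text{as a $Y$-module.} \tag{9}$$

The product in Lemma 7 is only as good as its factors. If $q=p$, a factor $SL_2(p)$ contributes $1$; if $q=2$, even $SL_3(2)$ contributes $1$. What is needed is a supply of small groups with $c_1$ well above $1$. The computation for $SL_2(4)$ shows where to look: at trivial composition factors in $\mathrm{Ind}_B^G\beta$ with $\beta\ne1$.

## 7. Torus characters in $\Phi_1$ and Weyl modules with trivial radical

Since $T$ has order prime to $p$, $F[G/U]=\mathrm{Ind}_B^G\mathrm{Ind}_U^B1=\bigoplus_\beta\mathrm{Ind}_B^G\beta$ over $\beta\in\mathrm{Hom}(T,F^*)$, each extended to $B$ trivially on $U$. Put $m(\beta)=[\mathrm{Ind}_B^G\beta:1]$. By (1),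
$$c_1(G)=\sum_\beta m(\beta),\qquad m(1)\ge1. \tag{10}$$

**Lemma 8.** *(a) $m(w\beta)=m(\beta)$ for $w\in W$. (b) $m(\beta)$ is the multiplicity of $\beta$ in the $T$-module $\Phi_1(G)^U$.*

*Proof.* (a) Lift $\beta$ to an ordinary character $\chi$ of $T$; then $\mathrm{Ind}_B^G\chi$ reduces to $\mathrm{Ind}_B^G\beta$ modulo $p$. So it is enough that $\mathrm{Ind}_B^G\chi$ and $\mathrm{Ind}_B^Gw\chi$ are equal. By Mackey's formula over $B\backslash G/B=W$, and since $B\cap{}^wB=T(U\cap{}^wU)$, the inner product $(\mathrm{Ind}_B^G\chi,\mathrm{Ind}_B^G\chi')$ is $\#\{w\in W:\chi=w\chi'\}$. If $\chi'$ is $W$-conjugate to $\chi$, then the three inner products among these two characters all equal the order of the stabilizer of $\chi$ in $W$. So the difference of the two characters has norm $0$.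

(b) As $\Phi_1$ is the injective hull of $1$, $m(\beta)=\dim\mathrm{Hom}_G(\mathrm{Ind}_B^G\beta,\Phi_1)=\dim\mathrm{Hom}_B(\beta,\Phi_1)$. This is the multiplicity of $\beta$ in $\Phi_1^U$. $\square$

To find $\beta\ne1$ with $m(\beta)\ge1$ we use Weyl modules. Recall that for $\mathbf H=SL_N$ over $F$ and a dominant weight $\lambda$, the Weyl module $V(\lambda)$ is generated over $\mathbf H$ by a highest weight vector of weight $\lambda$ and has the unique irreducible quotient $L(\lambda)$. A weight $\lambda$ is $q$-restricted if $0\le\langle\lambda,\alpha^\vee\rangle\le q-1$ for all simple $\alpha$. For such $\lambda$, $L(\lambda)$ remains irreducible on $H=SL_N(q)$, by a theorem of Steinberg.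

**Lemma 9.** *Let $H=SL_N(q)$ and let $\lambda$ be a nonzero $q$-restricted weight such that $V=V(\lambda)$ has a submodule $Z\cong L(0)$ with $V/Z\cong L(\lambda)$. Assume that $0$ is the only weight of $V^*$ of the form $k\alpha$ ($k\in\mathbb Z$, $\alpha$ a root) that is trivial on $T=\mathbf T(\mathbb F_q)$, where $\mathbf T$ is the diagonal torus. Then $m(\lambda|_T)\ge1$.*

*Proof.*

**Step 1: the finite group generates enough, or $V$ splits.** Let $v$ be a highest weight vector. The group $B$ acts on $Fv$ by $\lambda|_T$, so $FHv$ is a quotient of $\mathrm{Ind}_B^H(\lambda|_T)$. It maps onto $L(\lambda)$, because $v$ has nonzero image there and $L(\lambda)$ is irreducible for $H$. If $Z\subseteq FHv$, the trivial module is a composition factor of $\mathrm{Ind}_B^H(\lambda|_T)$ and we are done. Otherwise $Z\cap FHv=0$, so $V=Z\oplus FHv$ over $H$. Composing the projection to $Z$ with an isomorphism $Z\cong F$ gives an $H$-fixed $P\in V^*$ with $P(Z)\ne0$.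

**Step 2: the zero-weight component of $P$ is fixed by $\mathbf H$.** Decompose $P=\sum_\nu P_\nu$ into weight components. As $P$ is fixed by $T$, $P_\nu\ne0$ implies $\nu|_T=1$. Write the action of root elements on $V^*$ as $x_\alpha(t)=\sum_{i\ge0}t^iX_\alpha^{(i)}$, where $X^{(i)}_\alpha$ raises weights by $i\alpha$ and $X^{(0)}_\alpha=1$. Since $x_\alpha(1)\in H$ fixes $P$, for $j\ge1$ the component of weight $j\alpha$ of $(x_\alpha(1)-1)P=0$ reads
$$0=\sum_{i\ge1}X_\alpha^{(i)}P_{(j-i)\alpha}=X_\alpha^{(j)}P_0 ,$$
because $P_{k\alpha}=0$ for $k\ne0$ by hypothesis. So $P_0$ is fixed by all $x_\alpha(t)$, $t\in F$, that is, by $\mathbf H$.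

**Step 3: contradiction.** $Z$ has weight $0$, so $P_0(Z)=P(Z)\ne0$. On the other hand $v$ has weight $\lambda\ne0$, so $P_0(v)=0$. By invariance $P_0$ vanishes on $F\mathbf Hv=V$, which is impossible. $\square$

## 8. Five families of small groups

**Proposition 10.**
*(a) $c_1(SL_2(p^f))\ge3$ for $f\ge2$.*
*(b) $c_1(SL_3(p))\ge4$ for $p\ge3$, and $\ge7$ for $p\ge5$.*
*(c) $c_1(SL_5(3))\ge6$.*
*(d) $c_1(SL_4(2))\ge7$.*
*(e) $c_1(Sp_4(2))\ge3$.*

*Proof of (a): Lemma 9 with $\lambda=2p-2$.* Let $q=p^f$. Then $\dim V(\lambda)=2p-1$, while $2p-2=(p-2)+p\cdot1$, so $L(\lambda)=L(p-2)\otimes L(1)^{(p)}$ (a tensor product with a Frobenius twist) has dimension $2(p-1)$. So the radical $Z$ of $V(\lambda)$ is one-dimensional, hence trivial. Weights $\mu$ of $V^*$ satisfy $|\mu|\le2p-2<p^2-1\le q-1$. As $\mu$ is trivial on $T\cong\mathbb F_q^*$ only if $(q-1)\mid\mu$, only $\mu=0$ is trivial on $T$. Also $\lambda$ is $q$-restricted. Lemma 9 gives $m(\beta)\ge1$ for $\beta=\lambda|_T\ne1$.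

If $\beta\ne\beta^{-1}$, Lemma 8(a) gives $m(\beta^{-1})\ge1$, and $c_1\ge m(1)+m(\beta)+m(\beta^{-1})\ge3$ by (10).

If $\beta=\beta^{-1}$, then $|T|=q-1$ is even, so $p$ is odd. Lift $\beta$ to $\chi$. By the Mackey count $\mathrm{Ind}_B^H\chi$ has norm $2$. It is the restriction to $SL_2(q)$ of the character of $GL_2(q)$ induced from $\mathrm{diag}(a,b)\mapsto\chi(a)$ on the Borel subgroup, which has norm $1$ by the same count, since $\chi\neq1$. By Clifford's theorem $\mathrm{Ind}_B^H\chi$ is the sum of two distinct characters conjugate under $GL_2(q)$. One of them contains the trivial module modulo $p$, hence so does its conjugate. So $m(\beta)\ge2$ and $c_1\ge1+2$.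

*Proof of (b): Lemma 9 with $\lambda=(p-2)\rho$.* Let $q=p\ge3$. In the Jantzen sum formula (Jantzen, *Representations of Algebraic Groups*, II.8.19) the terms come from positive roots $\alpha$ and integers $i$ with $0<ip<\langle\lambda+\rho,\alpha^\vee\rangle$. Here $\lambda+\rho=(p-1)\rho$, and $\langle\lambda+\rho,\alpha^\vee\rangle$ is $p-1$ for simple $\alpha$ and $2p-2$ for the highest root $\alpha_0=\rho$. Since $p<2p-2<2p$, the only term is that of $\alpha_0$ and $i=1$, with coefficient $1$. It is $\chi(\lambda-(2p-2-p)\alpha_0)=\chi(\lambda-(p-2)\rho)=\chi(0)$. Hence the radical of $V(\lambda)$ is $L(0)$.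

Next the weight condition. $V^*$ has highest weight $-w_0\lambda=\lambda$. If $k\alpha$ is a weight of $V^*$, then so is $|k|\alpha_0$, by Weyl group symmetry. So $\lambda-|k|\alpha_0$ is a nonnegative combination of simple roots, and pairing with $\alpha_0^\vee$ gives $2|k|\le\langle\lambda,\alpha_0^\vee\rangle=2(p-2)$. Thus $|k|<p-1$. In coordinates by fundamental weights the roots are $\pm(1,1),\pm(2,-1),\pm(-1,2)$, and a weight is trivial on $T\cong(\mathbb F_p^*)^2$ iff both coordinates are divisible by $p-1$. Each root has a coordinate $\pm1$, so $k\alpha|_T=1$ forces $(p-1)\mid k$, hence $k=0$.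

As $\lambda$ is nonzero and $p$-restricted, Lemma 9 gives $m(\lambda|_T)\ge1$, and $\lambda|_T=-\rho|_T=-\alpha_0|_T$ is the restriction of a root. By Lemma 8(a), $m\ge1$ for the restrictions of all roots. These are nontrivial, as each root has a coordinate $\pm1$ and $p-1\ge2$. The three characters $(1,1),(2,-1),(-1,2)$ are distinct on $T$: two of their differences are roots up to sign, and the third is $\pm(3,-3)$, while $p-1$ is even and so does not divide $3$. So $c_1\ge1+3$. If $p\ge5$, all six roots are distinct on $T$: a difference of distinct roots is a root, twice a root, or one of $\pm(3,0),\pm(0,3),\pm(3,-3)$, and $p-1$ divides neither $2$ nor $3$. So $c_1\ge1+6$.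

*Proof of (c): move a character of $SL_3(3)$ into $SL_5(3)$.* Let $X=SL_5(3)$ and let $Y=SL_3(3)$ be the derived subgroup of a standard Levi subgroup $L_K$ of type $A_2$, with $T_Y=T\cap Y$ and $U_Y=U\cap Y$. Take $U_Y$-fixed points in (9): since $U=U_KU_Y$,
$$\Phi_1(X)^U\supseteq\Phi_1(Y)^{U_Y}\quad\text{as $T_Y$-modules.}$$
By (b) and Lemma 8(b) the right side contains a nontrivial character of $T_Y$. So $\Phi_1(X)^U$ contains a character $\beta\ne1$ of $T$, that is, $m(\beta)\ge1$. Now $T=\{\mathrm{diag}(t_i):t_i=\pm1,\ \prod t_i=1\}$, so $\beta=\prod_{i\in I}t_i$ with $I$ determined up to complement, and we may take $|I|\in\{1,2\}$. The orbit of $\beta$ under $W=S_5$ has size $5$ or $10$, so $c_1\ge1+5$.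

*Proof of (d): a character of degree 56.* For $G=SL_4(2)$ we have $T=1$, so everything happens inside $\mathrm{Ind}_B^G1$, and we look for a constituent, other than the trivial one, which contains the trivial module several times modulo $2$.

Let $\pi_{pt},\pi_{li},\pi_{fl}$ be the permutation characters on points, lines and (point, line)-flags of $PG(3,2)$, and put
$$\rho=\pi_{fl}-\pi_{li}-\pi_{pt}+1 .$$
*$\rho$ is irreducible and occurs three times in $\mathrm{Ind}_B^G1$.* Inner products of the characters $\mathrm{Ind}_{P_K}^G1$ count double cosets $P_K\backslash G/P_L$, which correspond to $W_K\backslash W/W_L$. So they agree with the inner products of the characters $\mathrm{Ind}_{W_K}^W1$ of $W=S_4$. There the permutation characters corresponding to points, lines and flags are $1+\chi_{31}$, $1+\chi_{31}+\chi_{22}$ and $1+2\chi_{31}+\chi_{22}+\chi_{211}$, so the combination corresponding to $\rho$ is $\chi_{211}$. It has norm $1$ and inner product $\chi_{211}(1)=3$ with the regular character. Hence $\rho$ has norm $1$ and inner product $3$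 with $\mathrm{Ind}_B^G1$.

*$\rho$ modulo $2$.* Let $E$ be the natural module. Let $a=|E|^2-2$, the Brauer character of the $14$-dimensional subquotient of $E\otimes E^*$ formed by traceless matrices modulo scalars. Let $b=E\cdot\Lambda^2E-E^*$, the Brauer character of the kernel of the surjection $E\otimes\Lambda^2E\to\Lambda^3E\cong E^*$. The $2$-regular classes are $1$; $3a$ (eigenvalues $\omega,\bar\omega,1,1$); $3b$ ($\omega,\omega,\bar\omega,\bar\omega$); $5$; $7^\pm$; $15^\pm$. On class $7$, $E=1+b_7$ with $b_7+\bar b_7=-1$, $b_7\bar b_7=2$. On class $15$, $E=\eta=\zeta+\zeta^2+\zeta^4+\zeta^8$ with $\zeta$ a primitive 15th root of unity. Then $\eta+\bar\eta$ is the sum of all primitive 15th roots of unity, which is $1$. Expanding, $\eta\bar\eta$ is $4$ plus the sum of the primitive 15th roots plus the sum of the primitive 5th roots, so $\eta\bar\eta=4+1-1=4$.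

| |1|3a|3b|5|7|15|
|---|---|---|---|---|---|---|
|$E$|4|1|−2|−1|$1+b_7$|$\eta$|
|$\Lambda^2E$|6|0|3|1|−1|−2|
|$a$|14|−1|2|−1|0|2|
|$b+\bar b$|40|−2|−8|0|−2|−3|
|$2+a+b+\bar b$|56|−1|−4|1|0|1|
|$\pi_{pt}$|15|3|0|0|1|0|
|$\pi_{li}$|35|2|5|0|0|0|
|$\pi_{fl}$|105|3|0|0|0|0|
|$\rho$|56|−1|−4|1|0|1|

Sample entries: on class $7$, $a=|1+b_7|^2-2=(1-1+2)-2=0$ and $b=-(1+b_7)-(1+\bar b_7)=-1$. On class $15$, $b=-2\eta-\bar\eta$, so $b+\bar b=-3$. An element of class $3a$ fixes the three points of its fixed line, and fixes one further line, which has no fixed point. In class $3b$ the fixed lines are the five $\mathbb F_4$-lines of $\mathbb F_4^2$.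

So $\rho=2\cdot1+a+b+\bar b$ on $2$-regular elements, and $a,b,\bar b$ are Brauer characters of modules. The trivial module occurs at least twice in $\rho$ modulo $2$. Together with the trivial constituent of $\mathrm{Ind}_B^G1$ this gives $c_1\ge1+3\cdot2=7$.

*Proof of (e): $Sp_4(2)\cong S_6$.* A Sylow $2$-subgroup $U$ lies in $Y=S_4\times S_2$, so $F[S_6/Y]$ embeds in $F[S_6/U]$. The permutation character on the $15$ pairs is $1+\chi_5+\chi_9$. On the classes $1,(3),(3,3),(5)$: $\chi_5=(5,2,-1,0)$ and $\chi_9=(9,0,0,-1)$. The $4$-dimensional module (sum-zero vectors)/(constants) has Brauer character $\varphi=(4,1,-2,-1)$, so $\chi_5=1+\varphi$. An outer automorphism exchanges $(3)$ and $(3,3)$, so the twist is $\varphi'=(4,-2,1,-1)$, and $\chi_9=1+\varphi+\varphi'$. So the trivial module occurs at least $1+1+1=3$ times. $\square$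

## 9. Gluing the small groups along a path of type $A_{n-1}$

**Proposition 11.** *Let $G$ be classical of rank $n\ge3$. Then $c_1(G)\ge n$. If $n\ge8$, then $c_1(G)\ge2n-1$.*

*Proof.* $S$ contains a subset of type $A_{n-1}$ whose Levi component is $SL_n(q')$, with $q'=q^2$ for $SU(2n,q)$ and $SU(2n+1,q)$, and $q'=q$ otherwise. In a path of $n-1$ nodes, $k$ mutually non-adjacent subpaths of $r$ nodes fit as soon as $kr+(k-1)\le n-1$, that is, $k\le n/(r+1)$. So there are $\lfloor n/2\rfloor$, $\lfloor n/3\rfloor$, $\lfloor n/4\rfloor$ such subpaths with $1,2,3$ nodes, giving that many commuting factors $SL_2(q')$, $SL_3(q')$, $SL_4(q')$. Apply Lemma 7 and Proposition 10.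

**Case $q'$ not prime: factors $SL_2(q')$.** With $k=\lfloor n/2\rfloor$, $c_1\ge3^k$ and $n\le2k+1\le3^k$. If $n\ge8$, then $k\ge4$ and $3^k\ge4k+1\ge2n-1$.

**Case $q'=p$ odd: factors $SL_3(p)$.** With $k=\lfloor n/3\rfloor$, $c_1\ge4^k$ and $n\le3k+2$. For $k\ge2$, $4^k\ge3k+2\ge n$. For $k=1$, $4\ge n$ unless $n=5$. If $n\ge8$, then $k\ge2$ and $4^k\ge6k+3\ge2n-1$. For $n=5$ the component is $SL_5(p)$. If $p\ge5$, it contains a Levi component $SL_3(p)$ with $c_1\ge7$. If $p=3$, $c_1(SL_5(3))\ge6$. Either way $c_1(G)\ge5$.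

**Case $q'=2$: factors $SL_4(2)$.** With $k=\lfloor n/4\rfloor$, $c_1\ge7^k$. For $n\ge4$, $n\le4k+3\le7^k$. For $n\ge8$, $k\ge2$ and $7^k\ge8k+5\ge2n-1$. For $n=3$ we have $q=q'=2$, and the groups are $SL_4(2)$, with $c_1\ge7$; $Sp_6(2)\cong\Omega_7(2)$, with a Levi component $Sp_4(2)$, so $c_1\ge3$; and $\Omega_8^-(2)$, whose last node gives a Levi component $SL_2(4)$, so $c_1\ge3$. $\square$

**Proof of Theorem 1.** By Section 2 we may take $G$ simply connected. If the socle of $\Phi$ is trivial, use Proposition 11. Otherwise it is not the Steinberg module either, and Corollary 6 gives $c_\Phi\ge n$. $\blacksquare$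

**The lower bound in Theorem 2(b)** follows in the same way from Corollary 6 (for $n\ge5$) and Proposition 11 (for $n\ge8$).

## 10. The module $St\otimes E^*$ for groups over $\mathbb F_2$

It remains to exhibit small PIM's. Let $q=p=2$ and $G=SL(n+1,2)$ ($n\ge3$), $Sp(2n,2)$ ($n\ge3$) or $\Omega^+(2n,2)$ ($n\ge4$). Let $E=L(\omega_1)$ be the natural module, of dimension $e=n+1,2n,2n$ respectively. Note $T=1$. The irreducible $FG$-modules are the restrictions of the $L(\mu)$ with $\mu$ $2$-restricted, pairwise non-isomorphic, and $L(\rho)|_G=St$. Put $\lambda=\rho-\omega_1$, which is $2$-restricted and neither $0$ nor $\rho$. Let $\Phi_\lambda$ be the PIM with socle $L(\lambda)$. It is not the Steinberg PIM.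

The projective module $St\otimes E^*$ has dimension $e|G|_2$. We show that it has both $\Phi_\lambda$ and $St$ as direct summands. Without the summand $St$ we would obtain only $c_{\Phi_\lambda}\le e$, which misses the target by one.

**$\Phi_\lambda$ is a summand of $St\otimes E^*$.** The highest weight of $L(\lambda)\otimes E$ is $\rho$, so $L(\rho)$ is a composition factor, and over $G$ it becomes $St$. As $St$ is simple and projective (hence injective), every composition factor $St$ is also a quotient, so $\mathrm{Hom}_G(L(\lambda)\otimes E,St)\ne0$. Equivalently $\mathrm{Hom}_G(L(\lambda),St\otimes E^*)\ne0$. The module $St\otimes E^*$ is projective, hence injective, so it contains the injective hull $\Phi_\lambda$ of $L(\lambda)$ as a summand.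

**Lemma 12.** *For $K\subseteq S$, $St|_{P_K}\cong\mathrm{Ind}_{L_K}^{P_K}St_{L_K}$, where $St_{L_K}$ is the tensor product of the Steinberg modules of the components of $L_K$.*

*Proof.* Both sides are projective $FP_K$-modules, hence injective, so each is the injective hull of its socle, and we compare socles. The normal $2$-subgroup $U_K$ acts trivially on simple $P_K$-modules, so the socle of a $P_K$-module $Q$ is the $L_K$-socle of $Q^{U_K}$.

*Left side.* As $St|_{U_K}$ is free, $\dim St^{U_K}=|G|_2/|U_K|=|L_K|_2$. Let $Q_0$ be a simple $L_K$-submodule of $St^{U_K}$, and $U_L=U\cap L_K$. Then $0\ne Q_0^{U_L}\subseteq(St^{U_K})^{U_L}=St^U$, which is a line, so $Q_0^{U_L}=St^U$. The operators $A_s$ with $s\in K$ are the same for $G$ and for $L_K$, and by Corollary 6 they act on $St^U$ by $-1$. So $Q_0$ has type $(1,K)$ for $L_K$. Applying Corollary 6 to each component of $L_K$, we see that $St_{L_K}$ also has type $(1,K)$. Hence $Q_0\cong St_{L_K}$ by Fact 3. Its dimension is $|L_K|_2$, so $St^{U_K}=Q_0\cong St_{L_K}$.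

*Right side.* As $P_K=U_K\rtimes L_K$, the induced module is $FU_K\otimes St_{L_K}$ with $U_K$ acting by left multiplication and $L_K$ acting on $U_K$ by conjugation. Its $U_K$-fixed points are $\bigl(\sum_{u\in U_K}u\bigr)\otimes St_{L_K}\cong St_{L_K}$. So both socles are $St_{L_K}$. $\square$

**Lemma 13.** *The multiplicity of $St$ as a summand of $St\otimes E^*$ is $1$.*

*Proof.*

**Step 1: rewrite the multiplicity as an alternating sum.** As $St$ is simple, projective and self-dual, the multiplicity is
$$\dim\mathrm{Hom}_G(St,St\otimes E^*)=\dim\mathrm{Hom}_G(St\otimes St,E^*).$$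
The ordinary Steinberg character, which lifts $St$, is $\sum_{K\subseteq S}(-1)^{|K|}\mathrm{Ind}_{P_K}^G1$. Multiply by $St$ and use Lemma 12: on $2$-regular elements
$$St\cdot St=\sum_K(-1)^{|K|}\mathrm{Ind}_{P_K}^G(St|_{P_K})=\sum_K(-1)^{|K|}\mathrm{Ind}_{L_K}^GSt_{L_K}.$$
All modules here are projective. For $Q$ projective, $\dim\mathrm{Hom}_G(Q,M)=|G|^{-1}\sum_gQ(g^{-1})M(g)$ over $2$-regular $g$, which is linear in the Brauer character of $Q$. With Frobenius reciprocity, the multiplicity is
$$\sum_{K\subseteq S}(-1)^{|K|}h_K,\qquad h_K=\dim\mathrm{Hom}_{L_K}(St_{L_K},E^*). \tag{11}$$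
Since $St_{L_K}$ is simple and projective, $h_K$ is its multiplicity in $E^*|_{L_K}$.

**Step 2: describe $E^*|_{L_K}$.** For $SL(n+1,2)$, $L_K$ is a product of groups $GL_{k_i}(2)$ and $E^*|_{L_K}$ is the direct sum of the duals of their natural modules. For $Sp(2n,2)$ and $\Omega^+(2n,2)$, $L_K$ is a product of groups $GL_{k_i}(2)$ and possibly one factor $Sp_{2r}(2)$ or $\Omega_{2r}^+(2)$ with $r\ge2$ in the $\Omega^+$ case. Here $E^*\cong E$ restricts to the sum of the natural modules of the $GL_{k_i}(2)$, their duals, and the natural module of the last factor. (For $\Omega^+$ with exactly one end node of the fork in $K$, use the graph automorphism, which is induced by an isometry of $E$ and so preserves $E$, to assume that node $n$ is not in $K$. Then $L_K\le GL_n(2)$.) On the other side, $St_{L_K}$ is nontrivial on each component of $K$ and has dimension $2^{\#\text{positive roots of }K}$.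

**Step 3: compute $h_K$.**

* $K=\emptyset$: $L_K=T=1$ and $h_\emptyset=e$.
* $|K|=1$: the natural module of $SL_2(2)$ is self-dual and is its Steinberg module. In $SL(n+1,2)$, $h_K=1$. In $Sp(2n,2)$, $h_K=2$ for the $n-1$ nodes other than the last (natural module and dual), and $h_K=1$ for the last. In $\Omega^+(2n,2)$, $h_K=2$ for all $n$ nodes.
* $|K|\ge2$, disconnected: each summand of $E^*|_{L_K}$ is nontrivial only on the components of $K$ belonging to one factor. The only factor with two components is $\Omega_4^+(2)=SL_2(2)\times SL_2(2)$. So $h_K\ne0$ only for $\Omega^+(2n,2)$ and $K=\{n-1,n\}$, the two end nodes interchanged by the graph automorphism. There the $4$-dimensional natural summand is the tensor product of the two natural modules, which is $St_{L_K}$, so $h_K=1$.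
* $|K|\ge2$, connected: there is one relevant factor, $GL_k(2)$ with $k\ge3$, $Sp_{2r}(2)$ with $r\ge2$, or $\Omega^+_{2r}(2)$ with $r\ge3$. The dimensions $k$, $2r$, $2r$ are smaller than $2^{k(k-1)/2}$, $2^{r^2}$, $2^{r(r-1)}$, so $h_K=0$.

**Step 4: add up (11).** The sums are, for $SL(n+1,2)$, $Sp(2n,2)$ and $\Omega^+(2n,2)$,
$$(n+1)-n=1,\qquad 2n-2(n-1)-1=1,\qquad 2n-2n+1=1.\qquad\square$$

**Proof of Theorem 2.** $\Phi_\lambda$ and $St$ are non-isomorphic indecomposable summands of $St\otimes E^*$, so $\Phi_\lambda\oplus St$ is a direct summand, and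
$$c_{\Phi_\lambda}\le e-1=n,\quad 2n-1,\quad 2n-1$$
for $SL(n+1,2)$, $Sp(2n,2)$, $\Omega^+(2n,2)$ respectively. For $SL(n+1,2)$ with $n\ge3$, Theorem 1 gives $c_{\Phi_\lambda}\ge n$, so equality holds, which is (a). For $Sp(2n,2)$ and $\Omega^+(2n,2)$ with $n\ge8$, the lower bound of (b), proved in Section 9, gives $c_{\Phi_\lambda}\ge2n-1$, so again equality holds. $\blacksquare$

*Check against Section 1.* The argument of this section for $SL(n+1,2)$ works word for word for $n=2$. It gives $\lambda=\omega_2$, $L(\lambda)=E^*$, and $c_{\Phi_\lambda}\le2$, in agreement with the value $c=2$ found for $E^*$ over $SL_3(2)$. So $St\otimes E^*$, of dimension $24$, is exactly $\Phi_\lambda\oplus St$ with dimensions $16+8$.
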